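\title{Baire box powers and weak $\alpha$-favorability without large cardinals}

\begin{abstract}
A space is weakly $\alpha$-favorable if the second player has a winning strategy in its Banach--Mazur game. All box powers of such a space are Baire, and Galvin and Scheepers proved the consistency of the converse from the consistency of a proper class of measurable cardinals. We show that no large cardinals are needed: the converse holds in a countably closed class-forcing extension of $L$. We also show that the converse fails, for a metrizable space, whenever $V=L[A]$ for a set $A$ of ordinals. So the statement is independent of ZFC, and no set forcing over $L$ forces it.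
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in ZFC. Spaces are non-empty, and they are Hausdorff unless we say otherwise. A space is \emph{Baire} if the intersection of countably many dense open sets is dense. The \emph{Banach--Mazur game} on a space $X$ has $\omega$ innings. Player ONE chooses a non-empty open set $U_0$, player TWO chooses a non-empty open set $V_0\subseteq U_0$, ONE chooses a non-empty open set $U_1\subseteq V_0$, and so on. TWO wins the play if $\bigcap_{n<\omega}V_n\neq\emptyset$; otherwise ONE wins. A \emph{strategy} for a player is a function that assigns a legal move to every finite history after which it is that player's turn, and it is \emph{winning} if the player wins every play in which the strategy is followed. The space $X$ is \emph{weakly $\alpha$-favorable} if TWO has a winning strategy. For an ordinal $\mu$, the \emph{box power} $X^\mu$ is the product of $\mu$ copies of $X$ with the topology whose basic open sets are the \emph{boxes} $\prod_{i<\mu}U_i$ with all $U_i\subseteq X$ open. Up to homeomorphism $X^\mu$ depends only on $|\mu|$. In this paper $X^\mu$ always carries the box topology.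

The game measures how robustly the Baire Category Theorem holds. A space is Baire exactly when ONE has no winning strategy (Lemma~\ref{lem:oxtoby}), and weakly $\alpha$-favorable when TWO has one; the spaces in between are those whose game is undetermined. A play on $X^\mu$ is, in essence, $\mu$ simultaneous plays on $X$: the box topology lets both players move on all boards in every inning, TWO must win on every board, and ONE needs to win on a single one. If TWO has a winning strategy on $X$, then using it on each board wins on $X^\mu$, so every weakly $\alpha$-favorable space has all of its box powers Baire; this known fact is Proposition~\ref{prop:easy}. If TWO has no winning strategy on $X$, then ONE may hope to win on sufficiently many boards. The following statement says that this hope is always fulfilled.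
\begin{quote}
(GS)\quad For every space $X$, $X$ is weakly $\alpha$-favorable if and only if every box power of $X$ is Baire.
\end{quote}

\begin{theorem}[Galvin--Scheepers]\label{thm:GS}
If it is consistent that there is a proper class of measurable cardinals, then \textup{(GS)} is consistent.
\end{theorem}

The following problem is taken from Tall's paper \cite{Tall}.

\medskip
\noindent\textbf{Problem.} Are large cardinals necessary for Theorem~\ref{thm:GS}? That is, does the consistency of (GS) follow from the consistency of ZFC alone, or does it require large cardinals?
\medskip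

Large cardinals are not necessary.

\begin{theorem}\label{thm:main}
If ZFC is consistent, then so is $\mathrm{ZFC}+\textup{(GS)}$, even together with ``there is no inaccessible cardinal''. More precisely, $L$ has a countably closed class-forcing extension satisfying ZFC in which the following holds for every non-empty topological space $X$, Hausdorff or not. If $\chi$ is an uncountable successor cardinal of $L$ such that $X$ and its topology are images of $\chi$, and $\mu=(\chi^+)^L$, then the following are equivalent:
\begin{enumerate}
\item[(a)] $X$ is weakly $\alpha$-favorable;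
\item[(b)] all box powers of $X$ are Baire;
\item[(c)] the box power $X^\mu$ is Baire.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:LA}
If $V=L[A]$ for some set $A$ of ordinals, then \textup{(GS)} fails, and the counterexample can be taken metrizable.
\end{theorem}

\begin{corollary}\label{cor:indep}
If ZFC is consistent, then \textup{(GS)} is independent of ZFC. It fails in $L$, in every set-generic extension of $L$, and in $L[U]$ for a normal measure $U$; so the presence of a measurable cardinal does not by itself imply \textup{(GS)}.
\end{corollary}

Seen next to Theorem~\ref{thm:GS}, the failures listed in the corollary suggest the opposite answer to the problem: (GS) cannot be forced over $L$ by any set forcing, and it fails in a model with a measurable cardinal. What Theorem~\ref{thm:LA} really excludes, however, is a universe constructible from a single set of ordinals, and a class forcing that adds generic sets at unboundedly many cardinals escapes this.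

Section~\ref{sec:game} collects the facts on the game and introduces the spaces, built from stationary sets, that test (GS). Section~\ref{sec:idea} shows the idea of Theorem~\ref{thm:main} for subsets of the Cantor space and one forcing step. Section~\ref{sec:forcing} sets up the class forcing, and Section~\ref{sec:main} proves Theorem~\ref{thm:main}. Section~\ref{sec:LA}, which uses only Section~\ref{sec:game}, proves Theorem~\ref{thm:LA} and Corollary~\ref{cor:indep}.

\section{The game, boxes and stationary sets}\label{sec:game}

\subsection{Baire spaces and the easy implication}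

No separation axiom is used in this subsection.

\begin{lemma}[Oxtoby]\label{lem:oxtoby}
A space $Y$ is Baire if and only if ONE has no winning strategy in the Banach--Mazur game on $Y$.
\end{lemma}

\begin{proof}
If $Y$ is not Baire, there are a non-empty open set $U$ and dense open sets $D_n$ with $U\cap\bigcap_nD_n=\emptyset$. ONE wins by playing $U_0=U\cap D_0$ and $U_{n+1}=V_n\cap D_{n+1}$.

Conversely, let $\sigma$ be a winning strategy for ONE, with first move $U_0$. A \emph{position} is a finite history $p$ that follows $\sigma$ and ends with a move $U_p$ of ONE; for a legal reply $V$ of TWO let $\sigma(p^\frown V)$ be the answer of $\sigma$. For each position $p$, Zorn's lemma gives a family $\mathcal V_p$ of legal replies that is maximal with the property that the answers $\sigma(p^\frown V)$, $V\in\mathcal V_p$, are pairwise disjoint. The union of these answers is dense in $U_p$: if a non-empty open $Z\subseteq U_p$ missed it, then $Z$ could be added to $\mathcal V_p$, because $\emptyset\neq\sigma(p^\frown Z)\subseteq Z$.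

Let $T$ be the tree of positions in which TWO has always replied from the families $\mathcal V_p$, and let $D_n$ be the union of the sets $U_p$ for $p$ on level $n$ of $T$; thus $D_0=U_0$. The closure of $D_{n+1}$ contains each $U_p$ with $p$ on level $n$, hence $D_n$, so every $D_n$ is open and dense in $U_0$. Since $U_p\subseteq U_{p'}$ when $p'$ is the parent of $p$, induction shows that distinct nodes of one level carry disjoint sets. Suppose $y\in\bigcap_nD_n$. Then $y\in U_{p_n}$ for exactly one node $p_n$ on level $n$, and the parent of $p_{n+1}$ is $p_n$ because its set also contains $y$. So the $p_n$ form a play that follows $\sigma$ and has $y$ in all its moves, contradicting that $\sigma$ is winning. Hence $\bigcap_nD_n=\emptyset$. The sets $D_n\cup(Y\setminus\overline{U_0})$ are dense and open in $Y$ and their intersection misses $U_0$, so $Y$ is not Baire.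
\end{proof}

To read a play on a power coordinate by coordinate we use a consequence of the axiom of choice:
\begin{equation}\label{eq:box}
\text{if all $A_i$ are non-empty and } \prod_iA_i\subseteq\prod_iB_i,\text{ then } A_i\subseteq B_i \text{ for all } i .
\end{equation}

\begin{proposition}\label{prop:easy}
If $X$ is weakly $\alpha$-favorable, then every box power $X^\mu$ is Baire.
\end{proposition}

\begin{proof}
Let $\tau$ be a winning strategy for TWO on $X$, written as a function of the moves of ONE. On $X^\mu$, when ONE plays $U_n$, TWO chooses a non-empty box $\prod_iU^i_n\subseteq U_n$ and replies $V_n=\prod_i\tau(U^i_0,\dots,U^i_n)$. Since $\prod_iU^i_{n+1}\subseteq U_{n+1}\subseteq V_n$, \eqref{eq:box} shows that $U^i_0,U^i_1,\dots$ are legal moves against $\tau$ for each $i$. Hence $\bigcap_nV_n=\prod_i\bigcap_n\tau(U^i_0,\dots,U^i_n)\neq\emptyset$. So TWO has a winning strategy on $X^\mu$, ONE has none, and Lemma~\ref{lem:oxtoby} applies.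
\end{proof}

\subsection{Spaces from stationary sets}\label{sub:XE}

Let $\kappa$ be a regular uncountable cardinal. A set $C\subseteq\kappa$ is \emph{club} if it is unbounded in $\kappa$ and contains all its limit points below $\kappa$, and $E\subseteq\kappa$ is \emph{stationary} if it meets every club. For a set $E$ of limit ordinals below $\kappa$ let
\[
X_E=\{x\in\kappa^\omega:\sup_nx(n)\notin E\},
\]
a subspace of the usual product $\kappa^\omega$ of discrete spaces. It is metrizable. For $s\in\kappa^{<\omega}$ let $[s]=\{x\in X_E:s\subset x\}$; these sets form a base. Each $[s]$ is non-empty: extend $s$ by the constant sequence whose value is a successor ordinal above all entries of $s$. It follows that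
\begin{equation}\label{eq:basic}
[s]\subseteq[t]\iff s\supseteq t .
\end{equation}
Indeed, if $s$ and $t$ are incompatible then $[s]\cap[t]=\emptyset$, and if $s\subsetneq t$ then $[s^\frown\xi]\subseteq[s]$ misses $[t]$ for any $\xi\neq t(|s|)$. In the game on $X_E$ the players fight over the supremum of the sequence that they build.

\begin{lemma}\label{lem:notfav}
If $E\subseteq\kappa$ is a stationary set of limit ordinals of cofinality $\omega$, then $X_E$ is not weakly $\alpha$-favorable.
\end{lemma}

\begin{proof}
Let $\tau$ be a strategy for TWO, and fix a well-order of $\kappa^{<\omega}$. Given ordinals $\zeta_0,\zeta_1,\ldots<\kappa$, let ONE play against $\tau$ as follows: $U_0=[\emptyset]$, and after the reply $V_n$ take the least $t_n$ with $[t_n]\subseteq V_n$ and play $U_{n+1}=[t_n{}^\frown\zeta_n]$. Then $t_n$ depends only on $\zeta_0,\dots,\zeta_{n-1}$; write $t_n=t(\zeta_0,\dots,\zeta_{n-1})$. Let $C$ be the set of $\delta<\kappa$ such that $t(\vec\zeta\,)\in\delta^{<\omega}$ for all $\vec\zeta\in\delta^{<\omega}$. The set $C$ is closed, because a finite sequence below a limit point of $C$ lies below a smaller element of $C$. It is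 unbounded: given $\beta_0<\kappa$, let $\beta_{j+1}<\kappa$ be above $\beta_j$ and above all entries of the fewer than $\kappa$ sequences $t(\vec\zeta\,)$, $\vec\zeta\in\beta_j^{<\omega}$; then $\sup_j\beta_j\in C$.

Take $\delta\in C\cap E$ and an increasing sequence $(\delta_n)$ cofinal in $\delta$, and let ONE play with $\zeta_n=\delta_n$. By \eqref{eq:basic}, $t_{n+1}\supseteq t_n{}^\frown\delta_n$, so $x=\bigcup_nt_n\in\kappa^\omega$ is the only possible point of $\bigcap_nU_n=\bigcap_nV_n$. All entries of $x$ are below $\delta$ and each $\delta_n$ is an entry, so $\sup x=\delta\in E$ and $x\notin X_E$. TWO loses this play.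
\end{proof}

How many boards does ONE need in order to win on a power of $X_E$? Countably many need not suffice. For a cardinal $\theta$ let $H(\theta)$ be the set of all sets whose transitive closure has size less than $\theta$. If $\theta$ is regular and uncountable, $H(\theta)$ satisfies $\mathrm{ZF}^-$, that is, ZF without the power set axiom and with Collection. Recall also that the limit ordinals below $\omega_1$ can be split into two disjoint stationary sets.

\begin{proposition}\label{prop:countable}
Let $E\subseteq\omega_1$ be a set of limit ordinals such that $E$ and $\omega_1\setminus E$ are stationary. Then $X_E$ is not weakly $\alpha$-favorable, but $X_E^\mu$ is Baire for every countable $\mu$.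
\end{proposition}

\begin{proof}
The first claim is Lemma~\ref{lem:notfav}. Let $\mu$ be countable and let $\sigma$ be a strategy for ONE on $X_E^\mu$; by Lemma~\ref{lem:oxtoby} it suffices to find one play that $\sigma$ loses. Let $\theta>\omega_1$ be regular with $\sigma,X_E^\mu\in H(\theta)$. Take a continuous increasing chain $(K_\xi)_{\xi<\omega_1}$ of countable elementary submodels of $H(\theta)$ with $\sigma,\mu,E\in K_0$ and $\xi\in K_{\xi+1}$. A countable set that belongs to $K_\xi$ is a subset of $K_\xi$, so each $K_\xi\cap\omega_1$ is a limit ordinal, these ordinals form a club, and $\mu\subseteq K_\xi$. Choose $K=K_\xi$ with $\delta=K\cap\omega_1\notin E$, and an increasing sequence $(\delta_n)$ cofinal in $\delta$.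

TWO keeps the play inside $K$. If $U_n\in K$, elementarity gives $u_n\colon\mu\to\omega_1^{<\omega}$ in $K$ with $\prod_i[u_n(i)]\subseteq U_n$, and TWO plays $V_n=\prod_i[u_n(i)^\frown\delta_n]\in K$; then $U_{n+1}\in K$ because $\sigma\in K$. By \eqref{eq:box} and \eqref{eq:basic}, $u_{n+1}(i)\supseteq u_n(i)^\frown\delta_n$. Let $x_i=\bigcup_nu_n(i)$. Since $i\in K$, all $u_n(i)$ are in $K$, so all entries of $x_i$ are below $\delta$, and $\sup x_i=\delta\notin E$. Thus $(x_i)_{i<\mu}\in\bigcap_nV_n$.
\end{proof}

So in every model of ZFC, (GS) would be false if only countable exponents were allowed. The proof used $\mu\subseteq K$ to steer all boards to the same ordinal $\delta$. For uncountable $\mu$ the boards $i\notin K$ go to other ordinals, and TWO has to keep all of them out of $E$. Section~\ref{sec:LA} shows that this is possible in $L[A]$ for a suitable $E$; by Theorem~\ref{thm:main} it is impossible, for every $E$ as in Lemma~\ref{lem:notfav}, in the model of Section~\ref{sec:forcing}.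

\section{A generic strategy for ONE}\label{sec:idea}

\subsection{Facts on set forcing}

A \emph{poset} $P$ has a largest element $1$, and $q\le p$ means that $q$ is stronger than $p$. Conditions are \emph{compatible} if they have a common lower bound; an \emph{antichain} is a set of pairwise incompatible conditions; $P$ has the \emph{$\rho$-c.c.}\ if every antichain has size less than $\rho$. A set $D\subseteq P$ is \emph{dense} if every condition has a lower bound in $D$, and \emph{open} if it is closed downward. Let $M$ be a countable transitive model of ZFC and $P\in M$. A filter $K\subseteq P$ is \emph{generic over $M$} if it meets every dense set in $M$; it then meets every maximal antichain in $M$ in exactly one point, and every condition lies in some generic filter. A \emph{name} is a set of pairs $(\sigma,p)$ with $\sigma$ a name and $p\in P$, its value is $\tau^K=\{\sigma^K:(\sigma,p)\in\tau\text{ for some }p\in K\}$, and $\check x$ is the name with value $x$ for all $K$; we often omit the check. We use the following facts.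
\begin{enumerate}
\item[(F1)] \emph{Forcing theorem.} $M[K]=\{\tau^K:\tau\in M\text{ a name}\}$ is a countable transitive model of ZFC with the same ordinals as $M$. The relation $p\Vdash\varphi$, meaning that $\varphi$ holds in $M[K]$ for all generic $K\ni p$, is definable in $M$, and every statement true in $M[K]$ is forced by some $p\in K$.
\item[(F2)] \emph{Product lemma.} If $K\subseteq P_0\times P_1$ is generic over $M$, then $K=K_0\times K_1$, where $K_0$ is $P_0$-generic over $M$ and $K_1$ is $P_1$-generic over $M[K_0]$, and $M[K]=M[K_0][K_1]$.
\item[(F3)] \emph{Nice names.} If $a\in M$ and $b\subseteq a$ is in $M[K]$, then $b$ is the value of a name $\{(\check x,p):x\in a,\ p\in A_x\}\in M$ in which each $A_x$ is an antichain.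
\item[(F4)] \emph{$\Delta$-system lemma.} If $\mu^{<\mu}=\mu$, then among any $\mu^+$ sets of size less than $\mu$ there are $\mu^+$ whose pairwise intersections are all equal to one set, the root.
\item[(F5)] \emph{Absoluteness.} A formula with only bounded quantifiers has the same truth value in all transitive sets containing its parameters. So if a condition forces such a statement about elements of $M$, the statement is true.
\end{enumerate}
One more observation says that a value of a nice name can be decided by a condition taken from the name itself.

\begin{lemma}\label{lem:decide}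
Let $\dot v\in M$ be a name all of whose elements have the form $((j,\beta)\check{\ },r)$, and let $q'$ force that $\dot v$ is a function with $i$ in its domain. Then there is $((i,\beta)\check{\ },r)\in\dot v$ with $r$ compatible with $q'$, and every common lower bound of such an $r$ and $q'$ forces $\dot v(i)=\beta$.
\end{lemma}

\begin{proof}
Let $K\ni q'$ be generic and $\beta=\dot v^K(i)$. Then $((i,\beta)\check{\ },r)\in\dot v$ for some $r\in K$, and $r,q'\in K$ are compatible. A common lower bound forces that $(i,\beta)\in\dot v$ and that $\dot v$ is a function.
\end{proof}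

\subsection{The obstacle}

We want to turn the statement that $X^\mu$ is Baire into a winning strategy for TWO on $X$. By Lemma~\ref{lem:oxtoby}, what $X^\mu$ gives us is \emph{one play} won by TWO against a strategy $\Sigma$ of our choice. A natural attempt is to index the boards by all sequences $z=(z_0,z_1,\dots)$ of moves that ONE might make on $X$, and to let ONE play $z_n$ on board $z$ in inning $n$ whenever this is legal. If the reply of TWO on board $z$ in inning $n$ depended only on $z_0,\dots,z_n$, the single play would be a winning strategy for TWO on $X$. But the reply may depend on all of $z$, that is, on the future moves of ONE. This is fatal. Suppose ONE treats the boards separately: ONE has strategies $\sigma_i$ on $X$ and answers a box by the box of the $\sigma_i$-answers. If $X$ is merely Baire, choose for each $i$ a play that $\sigma_i$ loses; the product of these plays is won by TWO. So the next move of ONE on board $i$ must be chosen after, and independently of, the whole reply of TWO on all boards. A generic object provides such moves.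

\subsection{Subsets of the Cantor space}\label{sub:cantor}

Let $M$ be a countable transitive model of $\mathrm{ZFC}+\mathrm{CH}$, let $\omega_1,\omega_2$ be computed in $M$, and let $S=2^{<\omega}$. Let $X\in M$ be a subset of $2^\omega$ such that $[s]=\{x\in X:s\subset x\}$ is non-empty for all $s\in S$; then \eqref{eq:basic} holds, by the same proof. In $M$ let $Q$ be the set of countable partial functions from $\omega_1\times\omega_2$ to $S$, ordered by reverse inclusion. We think of $\omega_1\times\omega_2$ as an array with rows $i<\omega_1$, one for each board, and columns $c<\omega_2$. The poset $Q$ is countably closed, so it adds no $\omega$-sequence of elements of $M$, and it has the $\omega_2$-c.c.\ by CH and (F4). Let $J$ be $Q$-generic over $M$ and $h=\bigcup J$, a total function on the array. We show: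
\begin{quote}
if $X^{\omega_1}$ is Baire in $M[J]$, then $X$ is weakly $\alpha$-favorable in $M[J]$.
\end{quote}

Every $v\colon\omega_1\to S$ in $M[J]$ has a nice name built from at most $\omega_1$ countable conditions, and these conditions use only columns below some $c<\omega_2$. In $M[J]$, let ONE open with $\prod_i[h(i,0)]$. After the reply $V_0$, ONE picks $v_0$ with $\prod_i[v_0(i)]\subseteq V_0$, a nice name $\dot v_0$ for $v_0$, and a column $c_0>0$ such that $\dot v_0$ uses only columns below $c_0$. On board $i$ ONE now plays $[h(i,c_0)]$ if $h(i,c_0)\supseteq v_0(i)$, and $[v_0(i)]$ otherwise. Then ONE picks $v_1,\dot v_1$ and $c_1>c_0$ in the same way, reads the next moves from column $c_1$, and so on.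

If $X^{\omega_1}$ is Baire, TWO wins some play against this strategy. The sequences $(\dot v_n)$ and $(c_n)$ of that play lie in $M$, and some $q\in J$ forces that the $\dot v_n$ are functions $\omega_1\to S$ and that on every board $i$ the sequence $\dot v_n(i)$ extends the $n$-th move of ONE and $\bigcap_n[\dot v_n(i)]\neq\emptyset$. Being countable, $q$ misses some row $i$ entirely. In $M$, TWO now plays on $X$ by imagining that $X$ is board $i$ (Figure~\ref{fig:array}). We may let ONE play basic sets, since TWO can first shrink any move to one.

ONE plays $[a_0]$. TWO writes $a_0$ into the empty cell $(i,0)$, obtaining $q'\le q$. Lemma~\ref{lem:decide} gives $b_0$ and a condition $r$ in columns below $c_0$ such that $q_0=q'\cup r$ forces $\dot v_0(i)=b_0$. As $q_0\le q$, it forces $b_0\supseteq a_0$, so $[b_0]$ is a legal reply. ONE plays $[a_1]$ with $a_1\supseteq b_0$. The cell $(i,c_0)$ is still empty, since $q$ misses row $i$ and everything added lies in columns below $c_0$. TWO writes $a_1$ there; the new condition forces that $[a_1]$ is the move of ONE on board $i$ in inning $1$. TWO decides $\dot v_1(i)=b_1$ in columns below $c_1$, and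 continues. At the end $\bigcup_nq_n$ is a condition below $q$ that forces $\dot v_n(i)=b_n$ for all $n$, hence forces $\bigcap_n[b_n]\neq\emptyset$, and this is true by (F5). The sequences $(a_n)$ in $M[J]$ are those in $M$, so the strategy also wins in $M[J]$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!35] (0.6,2.1) rectangle (2.4,2.7);
\fill[gray!35] (2.5,0.3) rectangle (6.6,0.9);
\fill[gray!35] (7.8,2.0) rectangle (10.3,2.6);
\draw (0,0) rectangle (11,3);
\draw[dashed] (0,1.35) -- (11,1.35);
\draw[dashed] (0,1.65) -- (11,1.65);
\draw[dotted] (3,0) -- (3,3);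
\draw[dotted] (6,0) -- (6,3);
\draw[dotted] (9,0) -- (9,3);
\fill (0,1.35) rectangle (0.3,1.65);
\fill (3,1.35) rectangle (3.3,1.65);
\fill (6,1.35) rectangle (6.3,1.65);
\draw (9,1.35) rectangle (9.3,1.65);
\node[left] at (0,1.5) {row $i$};
\node[below] at (0.3,1.35) {$a_0$};
\node[below] at (3.3,1.35) {$a_1$};
\node[below] at (6.3,1.35) {$a_2$};
\node[below] at (0.15,0) {$0$};
\node[below] at (3.15,0) {$c_0$};
\node[below] at (6.15,0) {$c_1$};
\node[below] at (9.15,0) {$c_2$};
\end{tikzpicture}
\caption{The array on which forcing conditions live, with one row for each board. The gray region is the domain of the condition $q$, which misses row $i$. TWO writes the moves $a_0,a_1,a_2$ of ONE into the black cells $(i,0),(i,c_0),(i,c_1)$. After writing $a_n$, TWO extends the condition only to the left of column $c_n$, so the cell $(i,c_n)$ is empty when ONE chooses $a_{n+1}$.}\label{fig:array}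
\end{figure}

The argument needs three things: $X$ lies in the model over which $J$ is generic, every reply $v$ of TWO lies in the extension by $J$, and there are no new $\omega$-sequences. It says nothing about spaces that first appear in $M[J]$, and $Q$ adds new subsets of $\omega_1$. To catch all spaces we force with such an array at every uncountable successor cardinal, so that each space is coded at some stage $\chi$, the factor at $\mu=\chi^+$ is generic over that stage, and the factors above $\mu$ add no function from $\mu$ to $\chi$.

\section{The class forcing}\label{sec:forcing}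

\subsection{Ground model and conditions}

For each finite set $\Psi$ of axioms of $\mathrm{ZFC}+V=L$, ZFC proves that $\Psi$ has a countable transitive model, by reflection in $L$, the L\"owenheim--Skolem theorem and the transitive collapse. Let $W$ be such a model. For each finite set $\Phi$ of axioms of ZFC, the argument below shows that an extension $W[G]$ satisfies $\Phi+\text{(GS)}$, using only finitely many axioms in $W$. So a contradiction from $\mathrm{ZFC}+\text{(GS)}$ would yield one from ZFC. With this understood we write as if $W\models\mathrm{ZFC}+V=L$. Then $W$ satisfies GCH and has a definable well-order of its universe; ``least'' refers to this order. The extension will have the same ordinals as $W$, so $L^{W[G]}=W$, and the second sentence of Theorem~\ref{thm:main} is a statement about $W[G]$ in which $L$ means $W$. \emph{Definable} means definable over $W$ with parameters.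

\begin{definition}[in $W$]\label{def:P}
For an uncountable successor cardinal $\kappa$ let $Q_\kappa$ be the set of partial functions $q$ from $\kappa\times\kappa^+$ to $\kappa$ with $|q|<\kappa$, ordered by reverse inclusion. Let $P$ be the class of all functions $p$ whose domain is a set of uncountable successor cardinals and $p(\kappa)\in Q_\kappa\setminus\{\emptyset\}$ for $\kappa\in\operatorname{dom}p$. Put $p(\kappa)=\emptyset$ for $\kappa\notin\operatorname{dom}p$, and let $p'\le p$ if $p'(\kappa)\supseteq p(\kappa)$ for all $\kappa$. For a cardinal $\mu$ let $P_{\le\mu}$ and $P_{>\mu}$ consist of the conditions whose domain is contained in, respectively disjoint from, $\mu+1$, and write each $p\in P$ as $p=p_{\le\mu}\cup p_{>\mu}$ accordingly.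
\end{definition}

Thus $P_{\le\mu}$ is a set and $P\cong P_{\le\mu}\times P_{>\mu}$. Everything rests on the fact that at a successor cardinal the lower part has a chain condition that matches the closure of the upper part. This is where GCH is used.

\begin{lemma}[in $W$]\label{lem:cc}
Let $\mu=\nu^+$ be an uncountable successor cardinal.
\begin{enumerate}
\item[(i)] $P_{\le\mu}\cong P_{\le\nu}\times Q_\mu$ has the $\mu^+$-c.c.
\item[(ii)] In $P_{>\mu}$, decreasing sequences of length less than $\mu^+$ have lower bounds.
\item[(iii)] In $P$ and in $Q_\mu$, decreasing $\omega$-sequences have lower bounds.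
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A successor cardinal $\le\mu$ is $\le\nu$ or equal to $\mu$, which gives the factorization. For a successor $\kappa\le\nu$ we have $|Q_\kappa|\le(\kappa^+)^\kappa=2^\kappa=\kappa^+\le\nu^+$. There are at most $\nu$ such $\kappa$, so $|P_{\le\nu}|\le(\nu^+)^\nu=2^\nu=\mu$. Also $\mu^{<\mu}=\mu^\nu=\mu$. Given $\mu^+$ conditions $(r,q)\in P_{\le\nu}\times Q_\mu$, we find $\mu^+$ of them with the same first coordinate. If two of these have second coordinates with the same domain for $\mu^+$ many conditions, let $d$ be that domain; otherwise (F4) gives $\mu^+$ of them whose second coordinates have domains forming a $\Delta$-system with a root $d$. In both cases $|d|<\mu$, there are at most $\mu^{<\mu}=\mu$ functions $d\to\mu$, and so two of the second coordinates agree on $d$. The two conditions are compatible.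

(ii), (iii) Take coordinatewise unions. At a coordinate $\kappa$ we unite fewer than $\kappa$ functions of size less than $\kappa$, since $\kappa\ge\mu^+$ in (ii) and $\kappa>\omega$ in (iii), and $\kappa$ is regular.
\end{proof}

A filter $G\subseteq P$ is \emph{generic} if it meets every definable dense subclass of $P$. There are only countably many such classes, so every condition lies in a generic filter. Let $G_{\le\mu}=G\cap P_{\le\mu}$ and $G_{>\mu}=G\cap P_{>\mu}$. If $p\in G$ then $p_{\le\mu},p_{>\mu}\in G$, and if $r\in G_{\le\mu}$ and $s\in G_{>\mu}$ then $r\cup s\in G$, because a common lower bound of $r$ and $s$ in $G$ lies below $r\cup s$. If $D$ is a definable dense subclass of $P_{\le\mu}$ or of $P_{>\mu}$, then the class of $p$ with $p_{\le\mu}\in D$, respectively $p_{>\mu}\in D$, is dense in $P$. Hence $G_{\le\mu}$ is $P_{\le\mu}$-generic over $W$, and $G_{>\mu}$ meets every definable dense subclass of $P_{>\mu}$.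

Let $W[G]$ be the set of values $\tau^G$ of $P$-names $\tau\in W$. A name is a set, so it is a $P_{\le\mu}$-name for all large $\mu$, and then $\tau^G=\tau^{G_{\le\mu}}$. Therefore $W[G]=\bigcup_\mu W[G_{\le\mu}]$ is an increasing union of transitive models of ZFC with the same ordinals as $W$.

\subsection{The forcing theorem}

Since $P$ is a proper class, (F1) does not apply to it, and we have to prove both the definability of forcing and the axioms of ZFC in $W[G]$. For an atomic formula $\varphi$ with names as parameters, let $p\Vdash\varphi$ mean that $p_{\le\mu}\Vdash_{P_{\le\mu}}\varphi$, where $\mu$ is such that the names in $\varphi$ are $P_{\le\mu}$-names. For formulas built with $\wedge,\neg,\forall$ let $p\Vdash\varphi\wedge\psi$ if $p\Vdash\varphi$ and $p\Vdash\psi$; let $p\Vdash\neg\varphi$ if no $q\le p$ forces $\varphi$; and let $p\Vdash\forall x\,\varphi(x)$ if $p\Vdash\varphi(\sigma)$ for all names $\sigma$. The quantifier $\exists$ abbreviates $\neg\forall\neg$.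

\begin{lemma}\label{lem:forcingthm}
For each formula $\varphi$ the relation $p\Vdash\varphi(\vec\sigma)$ is well defined and definable, and:
\begin{enumerate}
\item[(i)] if $p\Vdash\varphi$ and $q\le p$, then $q\Vdash\varphi$;
\item[(ii)] if every $q\le p$ has a lower bound that forces $\varphi$, then $p\Vdash\varphi$;
\item[(iii)] for every generic $G$, $W[G]\models\varphi(\vec\sigma^{\,G})$ if and only if $p\Vdash\varphi(\vec\sigma)$ for some $p\in G$;
\item[(iv)] if $G$ is generic, $q\in G$ and $W[G]\models\varphi(\vec\sigma^{\,G})$, then some $q'\le q$ forces $\varphi(\vec\sigma)$.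
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\varphi$ be atomic with $P_{\le\mu}$-names, let $\mu<\mu'$, $r\in P_{\le\mu}$ and $s\in P_{\le\mu'}\cap P_{>\mu}$. By (F2), a $P_{\le\mu'}$-generic filter containing $r\cup s$ projects to a $P_{\le\mu}$-generic filter containing $r$, which gives the names the same values. So if $r$ forces $\varphi$, or $\neg\varphi$, in $P_{\le\mu}$, then $r\cup s$ does so in $P_{\le\mu'}$. If $r$ does not force $\varphi$, some $r'\le r$ forces $\neg\varphi$, so $r'\cup s$ forces $\neg\varphi$ and $r\cup s$ does not force $\varphi$. Hence the definition does not depend on $\mu$, and it is definable by (F1). Items (i) and (iii) follow from (F1) for $P_{\le\mu}$. For (ii), given $r\le p_{\le\mu}$ take $q\le r\cup p_{>\mu}$ with $q\Vdash\varphi$; then $q_{\le\mu}\le r$ forces $\varphi$ in $P_{\le\mu}$. So the conditions forcing $\varphi$ are dense below $p_{\le\mu}$, and $p_{\le\mu}$ forces $\varphi$.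

Now induct on $\varphi$. Definability and (i) pass through each clause of the definition. For (ii), the cases $\wedge$ and $\forall$ follow by applying the hypothesis to each conjunct and each instance $\varphi(\sigma)$. In the case $\neg\varphi$, if some $q\le p$ forced $\varphi$, a lower bound of $q$ forcing $\neg\varphi$ would also force $\varphi$ by (i), which the definition excludes. For (iii), the case $\wedge$ uses (i) and that $G$ is a filter. For $\neg\varphi$: the class of $p$ forcing $\varphi$ or $\neg\varphi$ is dense by definition, and no two compatible conditions force $\varphi$ and $\neg\varphi$; so some $p\in G$ forces $\neg\varphi$ if and only if no $p\in G$ forces $\varphi$. For $\forall x\,\varphi(x)$: if $p\in G$ forces it, all instances are true. Conversely, the class of $p$ that force $\forall x\,\varphi(x)$ or force $\neg\varphi(\sigma)$ for some $\sigma$ is dense, for if $p\not\Vdash\varphi(\sigma)$ then by (ii) some $q\le p$ has no lower bound forcing $\varphi(\sigma)$. If all instances are true, a condition of $G$ in this class forces $\forall x\,\varphi(x)$. Finally (iv) follows from (iii) and (i), since $G$ is a filter.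
\end{proof}

\subsection{Reduction to a set forcing}

The next lemma lets a single condition of the tail $P_{>\mu}$ reduce $\mu$ many questions about $G$ to questions about the set $G_{\le\mu}$. From now on $G$ is a fixed generic filter.

\begin{lemma}\label{lem:reduce}
Let $\mu$ be an uncountable successor cardinal of $W$ and $(D_\xi)_{\xi<\mu}$ a definable sequence of open dense subclasses of $P$. Then there are $s'\in G_{>\mu}$ and a sequence $(A_\xi)_{\xi<\mu}\in W$ of maximal antichains of $P_{\le\mu}$ such that $r\cup s'\in D_\xi$ for all $\xi<\mu$ and $r\in A_\xi$.
\end{lemma}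

\begin{proof}
The class of $s'\in P_{>\mu}$ for which such a sequence exists is definable, so it suffices to show that it is dense. Work in $W$ and let $s\in P_{>\mu}$. Consider first one open dense class $D$. By recursion, always taking least witnesses, choose pairwise incompatible $r_\eta\in P_{\le\mu}$ and decreasing $s_\eta\le s$ with $r_\eta\cup s_\eta\in D$. At a stage $\eta<\mu^+$ let $s^*_\eta$ be a lower bound of $s$ and the earlier $s_\zeta$, which exists by Lemma~\ref{lem:cc}(ii). If $\{r_\zeta:\zeta<\eta\}$ is a maximal antichain, stop; then $r_\zeta\cup s^*_\eta\in D$ for all $\zeta<\eta$ because $D$ is open. Otherwise pick $r$ incompatible with all $r_\zeta$, $\zeta<\eta$, and then $r_\eta\cup s_\eta\le r\cup s^*_\eta$ in $D$. By Lemma~\ref{lem:cc}(i) the recursion stops at some $\eta<\mu^+$. Now treat the classes $D_\xi$, $\xi<\mu$, one after another, producing a decreasing sequence in $P_{>\mu}$ below $s$ and taking lower bounds at limit steps and at the end.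
\end{proof}

\begin{lemma}\label{lem:approx}
\begin{enumerate}
\item[(i)] If $\mu$ is an uncountable successor cardinal of $W$, every function $f\in W[G]$ from $\mu$ to the ordinals lies in $W[G_{\le\mu}]$.
\item[(ii)] Every $\omega$-sequence of ordinals in $W[G]$ lies in $W$.
\item[(iii)] Let $M$ be $W$ or one of the models $W[G_{\le\chi}]$, and let $a\in M$. Every $\omega$-sequence in $W[G]$ of elements of $a$ lies in $M$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $f=\dot f^G$ be a function from an ordinal $\rho$ to the ordinals, and let $p_0\in G$ force this. For $q\le p_0$ and $\xi<\rho$, some $q'\le q$ forces $\dot f(\xi)=\eta$ for an ordinal $\eta$ of $W$: take a generic $G'\ni q$, let $\eta=\dot f^{G'}(\xi)$, and use Lemma~\ref{lem:forcingthm}(iv).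

(i) Here $\rho=\mu$. Let $D_\xi$ be the class of $p$ that are incompatible with $p_0$ or force $\dot f(\xi)=\eta$ for some $\eta$. It is open and, by the first paragraph, dense. Take $s'$ and $(A_\xi)$ from Lemma~\ref{lem:reduce}. In $W$, for $\xi<\mu$ and $r\in A_\xi$ let $F(\xi,r)$ be the least $\eta$ with $r\cup s'\Vdash\dot f(\xi)=\eta$, if there is one. If $r$ is the element of $A_\xi\cap G_{\le\mu}$, then $r\cup s'\in G$ is compatible with $p_0$, so $F(\xi,r)$ is defined and equals $f(\xi)$. Thus $f$ is definable in $W[G_{\le\mu}]$ from $F$, $(A_\xi)$ and $G_{\le\mu}$.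

(ii) Here $\rho=\omega$. Below any $q\le p_0$ choose in $W$ decreasing conditions $p_n$ and ordinals $\eta_n$ with $p_n\Vdash\dot f(n)=\eta_n$, and take a lower bound by Lemma~\ref{lem:cc}(iii). So the class of $p$ that are incompatible with $p_0$ or decide all values $\dot f(n)$ is dense. A condition of $G$ in this class decides all values, and $f$ is definable from it in $W$.

(iii) Let $j\in M$ be a bijection from $a$ onto an ordinal and $x\colon\omega\to a$ in $W[G]$. Then $j\circ x\in W[G]$, so $j\circ x\in W\subseteq M$ by (ii), and $x\in M$.
\end{proof}

\begin{proposition}\label{prop:ZFC}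
$W[G]\models\mathrm{ZFC}$.
\end{proposition}

\begin{proof}
Extensionality, Foundation, Pairing, Union and Infinity hold in an increasing union of transitive models of ZFC. So does Choice: each $a\in W[G]$ lies in some $W[G_{\le\mu}]$, which contains a bijection from $a$ onto an ordinal. For the other axioms let $\emptyset\neq a=\tau^G$.

\emph{Power set.} Let $\mu$ be an uncountable successor cardinal of $W$, large enough that $W[G_{\le\mu}]$ contains $a$ and a surjection $F\colon\mu\to a$. If $b\subseteq a$ is in $W[G]$, then so is the characteristic function of $B=F^{-1}[b]$. By Lemma~\ref{lem:approx}(i), $B\in W[G_{\le\mu}]$, hence $b=F[B]\in W[G_{\le\mu}]$. So the power set of $a$ in $W[G_{\le\mu}]$ is its power set in $W[G]$.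

For Separation and Collection, which together give Replacement, let $\mu$ be an uncountable successor cardinal of $W$ such that $\operatorname{dom}\tau=\{\sigma_\xi:\xi<\mu\}$ in $W$, with repetitions. Every element of $a$ is some $\sigma_\xi^G$. Formulas may contain further names as parameters.

\emph{Separation.} Let $\psi_\xi$ be $\sigma_\xi\in\tau\wedge\varphi(\sigma_\xi)$, and apply Lemma~\ref{lem:reduce} to the classes $D_\xi$ of $p$ that force $\psi_\xi$ or $\neg\psi_\xi$. Let $\rho=\{(\sigma_\xi,r):\xi<\mu,\ r\in A_\xi,\ r\cup s'\Vdash\psi_\xi\}$. If $x\in\rho^G$, then $x=\sigma_\xi^G$ with $r\cup s'\Vdash\psi_\xi$ for some $r\in G_{\le\mu}$; as $r\cup s'\in G$, we get $x\in a$ and $\varphi(x)$. Conversely, if $x=\sigma^G_\xi\in a$ satisfies $\varphi$ and $r\in A_\xi\cap G_{\le\mu}$, then $r\cup s'\in G\cap D_\xi$ cannot force $\neg\psi_\xi$, so $(\sigma_\xi,r)\in\rho$ and $x\in\rho^G$.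

\emph{Collection.} Let $D_\xi$ be the open class of $p$ that force $\neg\exists y\,\varphi(\sigma_\xi,y)$ or force $\varphi(\sigma_\xi,\upsilon)$ for some name $\upsilon$. It is dense: given $p$, take a generic $G'\ni p$; in $W[G']$ either $\neg\exists y\,\varphi(\sigma_\xi^{G'},y)$ or some $\varphi(\sigma_\xi^{G'},\upsilon^{G'})$ holds, and Lemma~\ref{lem:forcingthm}(iv) applies. Take $s'$ and $(A_\xi)$ from Lemma~\ref{lem:reduce}. For $r\in A_\xi$ let $\upsilon_{\xi,r}$ be the least name with $r\cup s'\Vdash\varphi(\sigma_\xi,\upsilon_{\xi,r})$, if there is one, and let $\upsilon\in W$ be the name consisting of all pairs $(\upsilon_{\xi,r},1)$. If $x=\sigma_\xi^G\in a$ and $W[G]\models\exists y\,\varphi(x,y)$, then for $r\in A_\xi\cap G_{\le\mu}$ the condition $r\cup s'\in G\cap D_\xi$ satisfies the second alternative, so $\varphi(x,y)$ holds for $y=\upsilon_{\xi,r}^G\in\upsilon^G$.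
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $X\in W[G]$ be a non-empty topological space, and let $\chi$ be an uncountable successor cardinal of $W$ such that $X$ and its topology are images of $\chi$ in $W[G]$. Such $\chi$ exist because $W[G]$ satisfies Choice and the successor cardinals of $W$ are unbounded in the ordinals. In this section $\mu=(\chi^+)^W$ and $\mu^+=(\mu^+)^W$. Inside $W[G]$, (a) implies (b) by Proposition~\ref{prop:easy}, and (b) implies (c). We assume that $X^\mu$ is Baire in $W[G]$ and find a winning strategy for TWO on $X$. The plan is that of Section~\ref{sub:cantor}, with two new points: $X$ need not lie in a model over which the array at $\mu$ is generic, so we replace it by a code, and the names for the replies of TWO must be extracted from the class forcing.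

\subsection{Coding the game on ordinals}

In $W[G]$ enumerate, with repetitions, $X=\{x_\xi:\xi<\chi\}$ and the non-empty open sets as $\{B_\alpha:\alpha<\chi\}$. Let $R=\{(\xi,\alpha):x_\xi\in B_\alpha\}\subseteq\chi\times\chi$ and $O_\alpha=\{\xi:(\xi,\alpha)\in R\}$. Since every point is some $x_\xi$,
\begin{equation}\label{eq:code}
B_\beta\subseteq B_\alpha\iff O_\beta\subseteq O_\alpha,\qquad \bigcap_nB_{\alpha_n}\neq\emptyset\iff\bigcap_nO_{\alpha_n}\neq\emptyset .
\end{equation}
In the game $\Gamma$, ONE and TWO alternately choose $a_0,b_0,a_1,b_1,\ldots<\chi$ with $O_{a_0}\supseteq O_{b_0}\supseteq O_{a_1}\supseteq\cdots$, and TWO wins if $\bigcap_nO_{b_n}\neq\emptyset$. A winning strategy for TWO in $\Gamma$ gives one on $X$: when ONE plays $U_n$, let $a_n$ be least with $B_{a_n}=U_n$ and reply $B_{b_n}$; by \eqref{eq:code} all moves are legal and TWO wins. Fix $\alpha_X$ with $B_{\alpha_X}=X$, so that $O_{\alpha_X}=\chi$.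

Let $M=W[G_{\le\chi}]$, $Q=Q_\mu$ and $J=\{p(\mu):p\in G\}$. By Lemma~\ref{lem:approx}(i) at $\chi$, applied to the characteristic function of $R$ through a bijection $\chi\to\chi\times\chi$ in $W$, we have $R\in M$. Since $P_{\le\mu}\cong P_{\le\chi}\times Q$, (F2) shows that $J$ is $Q$-generic over $M$ and $M[J]=W[G_{\le\mu}]\subseteq W[G]$. Any missing cell can be added to a condition, so $h=\bigcup J$ is a total function $\mu\times\mu^+\to\mu$. An entry of $h$ need not be a legal move, so for $\alpha<\chi$ and $\eta<\mu$ we put
\[
e(\alpha,\eta)=\begin{cases}\eta&\text{if }\eta<\chi\text{ and }O_\eta\subseteq O_\alpha,\\ \alpha&\text{otherwise.}\end{cases}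
\]
Then $e\in M$ and always $O_{e(\alpha,\eta)}\subseteq O_\alpha$.

\subsection{Names with bounded support}

For $c<\mu^+$ let $\mathcal N_c\in M$ be the set of all $Q$-names in $M$ whose elements have the form $((i,\beta)\check{\ },r)$ with $i<\mu$, $\beta<\chi$ and $\operatorname{dom}r\subseteq\mu\times c$. The sets $\mathcal N_c$ increase with $c$, and $\mathcal N=\bigcup_{c<\mu^+}\mathcal N_c\in M$.

\begin{lemma}\label{lem:names}
Every $v\colon\mu\to\chi$ in $W[G]$ is $\dot v^J$ for some $c<\mu^+$ and $\dot v\in\mathcal N_c$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:approx}(i), $v\in W[G_{\le\mu}]=W[G_{\le\chi}\times J]$. By (F3), $v$ is the value of a name in $W$ given by antichains $A_{i,\beta}$ of $P_{\le\chi}\times Q$, for $(i,\beta)\in\mu\times\chi$. In $W$, each $A_{i,\beta}$ has size at most $\mu$ by Lemma~\ref{lem:cc}(i), so at most $\mu$ pairs $(p,r)$ occur; each $r$ has size less than $\mu$, so there is $c<\mu^+$ with $\operatorname{dom}r\subseteq\mu\times c$ for all of them. In $M$ let $\dot v$ consist of all $((i,\beta)\check{\ },r)$ such that $(p,r)\in A_{i,\beta}$ for some $p\in G_{\le\chi}$. Then $\dot v\in\mathcal N_c$, and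 $(i,\beta)\in\dot v^J$ if and only if $A_{i,\beta}$ meets $G_{\le\chi}\times J$, that is, $v(i)=\beta$.
\end{proof}

\subsection{The strategy of ONE on $X^\mu$}

Work in $W[G]$ and make all choices by fixed well-orders. Put $c_{-1}=0$ and $v_{-1}(i)=\alpha_X$ for $i<\mu$. The $n$-th move of ONE according to $\Sigma$ is
\[
U_n=\prod_{i<\mu}B_{u_n(i)},\qquad u_n(i)=e\bigl(v_{n-1}(i),h(i,c_{n-1})\bigr).
\]
After the reply $V_n\subseteq U_n$, ONE chooses $v_n\colon\mu\to\chi$ with $\prod_iB_{v_n(i)}\subseteq V_n$, and then, by Lemma~\ref{lem:names}, an ordinal $c_n$ with $c_{n-1}<c_n<\mu^+$ and a name $\dot v_n\in\mathcal N_{c_n}$ with $\dot v_n^J=v_n$. The moves are legal because $B_{u_{n+1}(i)}\subseteq B_{v_n(i)}$.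

Since $X^\mu$ is Baire, Lemma~\ref{lem:oxtoby} gives a play against $\Sigma$ with $\bigcap_nV_n\neq\emptyset$. Fix it, with its $u_n,v_n,c_n,\dot v_n$. From $\prod_iB_{v_n(i)}\subseteq V_n\subseteq U_n$ and \eqref{eq:box} we get $B_{v_n(i)}\subseteq B_{u_n(i)}$. A point of $\bigcap_nV_n$ lies in every $U_{n+1}\subseteq\prod_iB_{v_n(i)}$, so $\bigcap_nB_{v_n(i)}\neq\emptyset$ for each $i$. By \eqref{eq:code}, for all $i<\mu$,
\begin{equation}\label{eq:win}
O_{v_n(i)}\subseteq O_{e(v_{n-1}(i),\,h(i,c_{n-1}))}\ \text{ for all }n,\qquad\bigcap_nO_{v_n(i)}\neq\emptyset .
\end{equation}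
By Lemma~\ref{lem:approx}(iii), the sequences $(c_n)$ and $(\dot v_n)$ lie in $M$. Hence $(v_n)\in M[J]$, and \eqref{eq:win} holds in $M[J]$ by (F5). Let $\dot h$ be the canonical name for $h$ and $\dot v_{-1}=\check v_{-1}$. By (F1) some $q\in J$ forces over $M$ that every $\dot v_n$ is a function $\mu\to\chi$ and that for all $i<\mu$
\begin{equation}\label{eq:forced}
O_{\dot v_n(i)}\subseteq O_{e(\dot v_{n-1}(i),\,\dot h(i,c_{n-1}))}\ \text{ for all }n,\qquad\bigcap_nO_{\dot v_n(i)}\neq\emptyset .
\end{equation}
Since $|q|<\mu$ in $W$, we can fix $i<\mu$ such that $\operatorname{dom}q$ contains no cell of row $i$.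

\subsection{The strategy of TWO in $\Gamma$}

We define the strategy in $M$, using a well-order in $M$ for the choices. Along a play TWO builds conditions $q=q_{-1}\ge q_0\ge q_1\ge\cdots$ in $Q$ such that, with $b_{-1}=\alpha_X$, for all $n\ge-1$:
\begin{enumerate}
\item[(A)] $q_n\Vdash\dot v_n(i)=b_n$;
\item[(B)] $\operatorname{dom}q_n\setminus\operatorname{dom}q\subseteq\mu\times c_n$.
\end{enumerate}
Both hold for $n=-1$. By (B) and the choice of $i$, the cell $(i,c_n)$ is not in $\operatorname{dom}q_n$.

Let $n\ge0$, let $q_{n-1}$ be given, and let ONE play $a_n<\chi$ with $O_{a_n}\subseteq O_{b_{n-1}}$. Then $q'=q_{n-1}\cup\{((i,c_{n-1}),a_n)\}$ is a condition, and it forces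
\[
e\bigl(\dot v_{n-1}(i),\dot h(i,c_{n-1})\bigr)=e(b_{n-1},a_n)=a_n .
\]
By Lemma~\ref{lem:decide} there is $((i,b_n)\check{\ },r)\in\dot v_n$ with $r$ compatible with $q'$. Then $b_n<\chi$, and $q_n=q'\cup r$ is a condition satisfying (A). It satisfies (B) because $\operatorname{dom}r\subseteq\mu\times c_n$ and $c_{n-1}<c_n$. Since $q_n\le q$, it forces $O_{b_n}\subseteq O_{a_n}$ by \eqref{eq:forced}. This inclusion is true by (F5), so $b_n$ is a legal move, and TWO plays it.

Consider a play in $W[G]$ that follows this strategy. The sequence $(a_n)$ lies in $W\subseteq M$ by Lemma~\ref{lem:approx}(ii), so $(b_n)$ and $(q_n)$ lie in $M$. As $Q\in W$, Lemma~\ref{lem:approx}(iii) puts $(q_n)$ into $W$, so $q_\omega=\bigcup_nq_n$ is a condition by Lemma~\ref{lem:cc}(iii). It forces $\dot v_n(i)=b_n$ for all $n$ and lies below $q$, so by \eqref{eq:forced} it forces $\bigcap_nO_{b_n}\neq\emptyset$, which is true by (F5). The strategy is therefore winning in $W[G]$, and (c) implies (a).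

\subsection{Conclusion}

By Proposition~\ref{prop:ZFC} and the above, $W[G]$ satisfies ZFC and the equivalence of (a), (b), (c), hence (GS); and $P$ is countably closed by Lemma~\ref{lem:cc}(iii). To exclude inaccessible cardinals, start from $\mathrm{ZFC}+V=L+{}$``there is no inaccessible cardinal''. Finite parts of this theory have countable transitive models as before: reflect in $L$ if $L$ has no inaccessible cardinal, and otherwise use $L_{\kappa_0}$ for the least inaccessible $\kappa_0$ of $L$. An inaccessible cardinal of $W[G]$ is an uncountable regular limit cardinal of $L^{W[G]}=W$, hence inaccessible in $W$ by GCH; so $W[G]$ has none. This proves Theorem~\ref{thm:main}. \qed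

\begin{remark}
The shape of $Q_\mu$ is dictated by the proof. The bound $|q|<\mu$ gives the free row $i$. The $\mu^+$ columns, with the $\mu^+$-c.c., give a fresh column after each reply of TWO; without property (B) the condition deciding $\dot v_n(i)$ might fill the cell that must receive $a_{n+1}$. Countable closure is used to bring $(\dot v_n)$, $(c_n)$ and the plays of $\Gamma$ into $M$, and to form $q_\omega$. The choice $\mu>\chi$ makes $J$ generic over a model containing $R$, so that a strategy defined by forcing over that model knows the rules of $\Gamma$. The closure of $P_{>\mu}$ keeps the replies $v_n$ in $M[J]$. No separation axiom for $X$ is used.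
\end{remark}

\section{A counterexample in $L[A]$}\label{sec:LA}

Assume $V=L[A]$ with $A\subseteq\lambda$, where $\lambda$ is an infinite cardinal, and let $\kappa=\lambda^+$. The counterexample is a space $X_E$ as in Section~\ref{sub:XE}. Against a strategy of ONE on $X_E^\mu$, TWO again plays inside a countable elementary submodel $K$ of some $H(\theta)$. We shall see that TWO can drive board $i$ to the ordinal $\sup(K_i\cap\kappa)$, where $K_i$ is the hull of $K\cup\{i\}$. So we need a stationary set $E$ that avoids \emph{all} ordinals of this form, for all regular $\theta$ and all parameters. In $L[A]$ such ordinals carry a recognizable mark.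

\subsection{Hulls in $L[A]$}

Recall that $L_0[A]=\emptyset$, that $L_{\alpha+1}[A]$ is the set of subsets of $L_\alpha[A]$ definable with parameters over $(L_\alpha[A],\in,A\cap L_\alpha[A])$, and that unions are taken at limits. Each $L_\alpha[A]$ is transitive, its ordinals are those below $\alpha$, $L_\alpha[A]\in L_{\alpha+1}[A]$, $A\in L_{\lambda+1}[A]$, and $|L_\alpha[A]|=|\alpha|$ for infinite $\alpha$. Call $\alpha$ \emph{good} if $\alpha>\lambda$ is a regular cardinal or $\alpha=\kappa^{+\omega}=\sup_n\kappa^{+n}$. The assumption $V=L[A]$ enters through three standard facts.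
\begin{enumerate}
\item[(L1)] For regular $\rho>\lambda$, $L_\rho[A]=H(\rho)\models\mathrm{ZF}^-$. Hence $L_{\kappa^{+\omega}}[A]=\bigcup_nH(\kappa^{+n})$.
\item[(L2)] For good $\alpha$, the structure $(L_\alpha[A],\in)$ has a well-order definable from the parameter $A$.
\item[(L3)] \emph{Condensation.} If $\alpha$ is good and $\lambda\cup\{\lambda,A\}\subseteq N\prec L_\alpha[A]$, then the transitive collapse of $N$ fixes $\lambda$, $A$ and all ordinals below $\lambda$, and its image is $L_\gamma[A]$ for some $\gamma$.
\end{enumerate}
For good $\alpha$ and $A\in Y\subseteq L_\alpha[A]$ let $\operatorname{Hull}^\alpha(Y)$ be the set of elements of $L_\alpha[A]$ that are definable in $(L_\alpha[A],\in)$ from parameters in $Y$. By (L2), least witnesses are definable, so the Tarski--Vaught test gives $\operatorname{Hull}^\alpha(Y)\prec L_\alpha[A]$. The hull has size at most $|Y|+\omega$. For good $\alpha>\kappa$ and $p\in L_\alpha[A]$ put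
\[
K^\alpha(p)=\operatorname{Hull}^\alpha(\{p,\kappa,\lambda,A\}),\qquad N^\alpha(p)=\operatorname{Hull}^\alpha(\lambda\cup\{p,\kappa,\lambda,A\}).
\]
The countable hull $K^\alpha(p)$ is what TWO can exhaust in $\omega$ innings, while condensation applies to $N^\alpha(p)$. Part (ii) of the next lemma connects the two.

\begin{lemma}\label{lem:hull}
Let $\alpha>\kappa$ be good, $p\in L_\alpha[A]$, $K=K^\alpha(p)$, $N=N^\alpha(p)$, and let $\pi\colon N\to L_\gamma[A]$ be the collapse.
\begin{enumerate}
\item[(i)] $\delta=N\cap\kappa$ is a limit ordinal with $\lambda<\delta<\kappa$, $\pi(\kappa)=\delta<\gamma$, and $L_\gamma[A]$ contains no surjection from $\lambda$ onto $\delta$.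
\item[(ii)] $\sup(K\cap\kappa)=\delta$, and $\delta$ has cofinality $\omega$.
\item[(iii)] If $\gamma'>\gamma$ and $L_{\gamma'}[A]\models\mathrm{ZF}^-$, then $L_{\gamma'}[A]$ contains a surjection from $\lambda$ onto $\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $0<\zeta\in N\cap\kappa$ there is a surjection $\lambda\to\zeta$ in $H(\kappa)\subseteq L_\alpha[A]$, hence one in $N$; as $\lambda\subseteq N$, we get $\zeta\subseteq N$. So $\delta$ is an ordinal. It is below $\kappa$ since $|N|=\lambda$, and it is a limit ordinal above $\lambda$ since $\lambda\in N$ and $N\cap\kappa$ is closed under successors. The collapse fixes the elements of the transitive set $\delta\subseteq N$, so $\pi(\kappa)=\pi[N\cap\kappa]=\delta\in L_\gamma[A]$. Since $L_\alpha[A]$ has no surjection from $\lambda$ onto $\kappa$, elementarity shows that $L_\gamma[A]$ has none from $\pi(\lambda)=\lambda$ onto $\delta$.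

(ii) For a formula $\varphi(x,y_1,\dots,y_k)$ with the further parameters $p,\kappa,\lambda,A$, consider the ordinals $\zeta<\kappa$ such that, for some $\vec\xi\in\lambda^k$, $\zeta$ is the unique solution of $\varphi(x,\vec\xi\,)$ in $L_\alpha[A]$. There are at most $\lambda$ of them, so the least $\eta_\varphi$ above all of them is below $\kappa$. The ordinal $\eta_\varphi$ is definable in $L_\alpha[A]$ from $p,\kappa,\lambda,A$, so $\eta_\varphi\in K\cap\kappa$. Every element of $N\cap\kappa$ lies below some $\eta_\varphi$, and $K\cap\kappa\subseteq N\cap\kappa=\delta$. Thus $K\cap\kappa$ is a countable cofinal subset of the limit ordinal $\delta$.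

(iii) Since $N\prec L_\alpha[A]$, every element of $N$ is definable in $N$ from parameters in $\lambda\cup\{p,\kappa,\lambda,A\}$. Applying $\pi$, every element of $L_\gamma[A]$ is definable in $L_\gamma[A]$ from parameters in $\lambda\cup\{\pi(p),\delta,\lambda,A\}$. Now $L_\gamma[A]\in L_{\gamma'}[A]$, and $\mathrm{ZF}^-$ suffices to form the satisfaction relation of the set structure $(L_\gamma[A],\in)$ and, from the G\"odel pairing function on $\lambda$, a surjection $\lambda\to\omega\times\lambda^{<\omega}$. Send a pair consisting of a formula and a tuple $\vec\xi$ to the ordinal below $\delta$ that it defines in $L_\gamma[A]$ together with the four fixed parameters, if there is one, and to $0$ otherwise. The composition is a surjection $\lambda\to\delta$ in $L_{\gamma'}[A]$.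
\end{proof}

\subsection{The stationary set}

For $\lambda<\delta<\kappa$ let $\Gamma_\delta$ be the set of $\gamma>\delta$ such that $L_\gamma[A]\models\mathrm{ZF}^-$ and $L_\gamma[A]$ contains no surjection from $\lambda$ onto $\delta$. These are the models of $\mathrm{ZF}^-$ in the hierarchy that have not yet seen that $|\delta|=\lambda$; by (L1), $\Gamma_\delta\subseteq\kappa$. Lemma~\ref{lem:hull}(iii) says that for $\delta=N\cap\kappa$ the set $\Gamma_\delta$ ends at the height $\gamma$ of the collapse. Whether it has a largest element then depends on whether $\alpha$ is regular or $\alpha=\kappa^{+\omega}$, and this property of $\delta$ alone separates the two kinds of hulls. Let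
\begin{align*}
T&=\{\delta:\lambda<\delta<\kappa,\ \Gamma_\delta\text{ has a largest element}\},\\
E&=\{\delta:\lambda<\delta<\kappa,\ \delta\text{ is a limit ordinal of cofinality }\omega\}\setminus T .
\end{align*}

\begin{lemma}\label{lem:T}
If $\theta>\kappa$ is regular and $p\in H(\theta)$, then $N^\theta(p)\cap\kappa\in T$.
\end{lemma}

\begin{proof}
With $\delta$ and $\gamma$ as in Lemma~\ref{lem:hull}, $L_\gamma[A]\models\mathrm{ZF}^-$ by (L1) and elementarity, so $\gamma\in\Gamma_\delta$ by part (i). By part (iii) no $\gamma'>\gamma$ is in $\Gamma_\delta$.
\end{proof}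

\begin{lemma}\label{lem:E}
$E$ is stationary in $\kappa$.
\end{lemma}

\begin{proof}
Let $C\subseteq\kappa$ be club, $\alpha=\kappa^{+\omega}$, $N=N^\alpha(C)$, $\delta=N\cap\kappa$, and let $\pi\colon N\to L_\varepsilon[A]$ be the collapse. For $\zeta<\delta$ the least element of $C$ above $\zeta$ is in $N\cap\kappa$, so $\delta$ is a limit point of $C$ and $\delta\in C$. By Lemma~\ref{lem:hull}, $\delta$ is a limit ordinal of cofinality $\omega$ with $\lambda<\delta<\kappa$. It remains to show that $\Gamma_\delta$ has no largest element.

The map $n\mapsto\kappa^{+n}$ is definable in $L_\alpha[A]$ from $\kappa$: by (L1), $L_\alpha[A]$ contains a surjection from $\kappa^{+n}$ onto each non-zero ordinal below $\kappa^{+(n+1)}$, so it computes these successor cardinals correctly. No element of $L_\alpha[A]$ contains all $\kappa^{+n}$, since such an element would lie in some transitive set $H(\kappa^{+m})\not\ni\kappa^{+m}$. So an instance of Collection fails in $L_\alpha[A]$, hence in $L_\varepsilon[A]$, and $\varepsilon\notin\Gamma_\delta$. By Lemma~\ref{lem:hull}(iii), no $\gamma'>\varepsilon$ is in $\Gamma_\delta$. Thus $\Gamma_\delta\subseteq\varepsilon$.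

Let $n\ge1$, $Z_n=H(\kappa^{+n})$ and $\gamma_n=\pi(\kappa^{+n})$. By (L1), $|Z_n|=\kappa^{+n}$, so $Z_n\in L_\alpha[A]$; it is definable there from $\kappa^{+n}$, so $Z_n\in N$. Then $N\cap Z_n\prec Z_n$ by the Tarski--Vaught test: if $Z_n\models\exists x\,\psi(x,\vec a)$ with $\vec a\in N\cap Z_n$, then $L_\alpha[A]$ satisfies the relativized statement $\exists x\in Z_n\,\psi^{Z_n}(x,\vec a)$, which has a witness in $N$. As $Z_n$ is transitive, the collapse of $N\cap Z_n$ is the restriction of $\pi$, and the ordinals of the image form $\pi[N\cap\kappa^{+n}]=\gamma_n$. By (L3) the image is $L_{\gamma_n}[A]$, so $L_{\gamma_n}[A]\models\mathrm{ZF}^-$. Moreover $\gamma_n>\pi(\kappa)=\delta$, and $L_{\gamma_n}[A]\subseteq L_\varepsilon[A]$ has no surjection $\lambda\to\delta$ by Lemma~\ref{lem:hull}(i). So $\gamma_n\in\Gamma_\delta$. Every ordinal of $N$ is below some $\kappa^{+n}$, so every ordinal below $\varepsilon$ is below some $\gamma_n$. Hence $\Gamma_\delta$ has no largest element, and $\delta\in E\cap C$.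
\end{proof}

\subsection{All box powers are Baire}

\begin{proof}[Proof of Theorem~\ref{thm:LA}]
Let $X=X_E$, a metrizable space. By Lemmas~\ref{lem:E} and~\ref{lem:notfav} it is not weakly $\alpha$-favorable. Let $\mu$ be a cardinal and $\sigma$ a strategy for ONE on $X^\mu$; by Lemma~\ref{lem:oxtoby} it suffices to find a play that $\sigma$ loses.

Take a regular $\theta>\kappa$ with $\sigma,\mu,X^\mu\in H(\theta)$, put $p=(\sigma,\mu,E)$ and $K=K^\theta(p)$, and let $\mathcal G$ be the set of functions $\mu\to\kappa$ in $K$. Enumerate $\mathcal G$ as $(g_k)_{k<\omega}$, with repetitions if necessary. The functions $g_k$ replace the ordinals $\delta_n$ of Proposition~\ref{prop:countable}: TWO dominates them one after another on all boards at once. When ONE plays $U_n$, let $u_n\colon\mu\to\kappa^{<\omega}$ be the least function, in the order of (L2), with $\prod_i[u_n(i)]\subseteq U_n$; let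
\[
f_n(i)=\max\bigl(\{g_0(i),\dots,g_n(i)\}\cup\operatorname{ran}u_n(i)\bigr)+1;
\]
and let TWO play $V_n=\prod_i[u_n(i)^\frown f_n(i)]$. All functions from $\mu$ to $\kappa^{<\omega}$, to $\kappa$ or to $X$, and all subsets of $X^\mu$, lie in $H(\theta)$, so $u_n,f_n,V_n$ are definable in $H(\theta)$ from $U_n,g_0,\dots,g_n$ and $p,\kappa,A$. Since $\sigma\in K$, induction gives $U_n,u_n,f_n,V_n\in K$; in particular $f_n\in\mathcal G$.

From $\prod_i[u_{n+1}(i)]\subseteq V_n$, \eqref{eq:box} and \eqref{eq:basic} we get $u_{n+1}(i)\supseteq u_n(i)^\frown f_n(i)$. Let $x_i=\bigcup_nu_n(i)\in\kappa^\omega$. Each $f_n(i)$ is an entry of $x_i$, and all entries of $u_n(i)$ are below $f_n(i)$, so $\sup x_i=\sup_nf_n(i)$. Since $f_n\in\mathcal G$ and $f_n(i)>g_n(i)$,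
\[
\sup x_i=\sup\{g(i):g\in\mathcal G\}.
\]

Fix $i<\mu$ and let $K_i=K^\theta((p,i))$. We claim that $K_i\cap\kappa=\{g(i):g\in\mathcal G\}$. The inclusion $\supseteq$ holds because $K\cup\{i\}\subseteq K_i$. Conversely, let $\zeta\in K_i\cap\kappa$ be the unique solution in $H(\theta)$ of $\varphi(x,i)$, a formula with the further parameters $p,\kappa,\lambda,A$. For $j<\mu$ let $g(j)$ be the unique solution of $\varphi(x,j)$ if it exists and is an ordinal below $\kappa$, and $g(j)=0$ otherwise. Then $g\in H(\theta)$ is definable from $p,\kappa,\lambda,A$, so $g\in\mathcal G$, and $g(i)=\zeta$.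

Therefore $\sup x_i=\sup(K_i\cap\kappa)=N^\theta((p,i))\cap\kappa$ by Lemma~\ref{lem:hull}(ii). By Lemma~\ref{lem:T} this ordinal is in $T$, hence not in $E$. So $x_i\in X$ for every $i<\mu$, and $(x_i)_{i<\mu}\in\bigcap_nV_n$. TWO wins this play.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:indep}]
In $L$, apply Theorem~\ref{thm:LA} with $A=\emptyset$; together with Theorem~\ref{thm:main} this gives the independence. For a set $A$ of ordinals, $L[A]$ is the least transitive model of ZF containing $A$ and all ordinals, so it suffices to find, in each of the other models, a set $A$ of ordinals that generates it. If $K$ is generic over $L$ for a poset $P_0\in L$ and $j\in L$ is a bijection from $P_0$ onto an ordinal, take $A=j[K]$; then $A\in L[K]$ and $K=j^{-1}[A]\in L[A]$. If $U$ is a normal measure, then $\bar U=U\cap L[U]$ belongs to $L[U]$, it is a normal measure there, and $L[U]=L[\bar U]$. In $L[U]$ copy the membership relation on the transitive closure of $\{\bar U\}$ to a relation on an ordinal, and code this relation by a set $A$ of ordinals through the pairing function. Collapsing the relation in $L[A]$ recovers $\bar U$, so $L[U]=L[\bar U]\subseteq L[A]\subseteq L[U]$.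
\end{proof}

\begin{thebibliography}{9}

\bibitem{Tall}
Franklin D. Tall, \emph{Some observations on the Baireness of $C_k(X)$ for a locally compact space $X$}, arXiv:1507.06717 (2015).

\end{thebibliography}
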